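# Beauville $p$-groups whose automorphism groups are $p$-groups

## An involution in every automorphism group?

All groups called $G,H,K,Q$ below are finite. We write $[a,b]=a^{-1}b^{-1}ab$ and $a^b=b^{-1}ab$, so $[a,b]=a^{-1}a^b$. The lower central series is $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$; $\mathrm{cl}(G)$ is the nilpotency class, $\Phi(G)$ the Frattini subgroup, $o(g)$ the order of $g$.

**Definition 1.** For $x,y\in G$ let
$$\Sigma(x,y)=\bigcup_{i=1}^{|G|}\ \bigcup_{g\in G}\{(x^i)^g,\ (y^i)^g,\ ((xy)^i)^g\},$$
the set of all conjugates of all powers of $x$, $y$ and $xy$. A *Beauville structure* for $G$ is a set of pairs $\{(x_1,y_1),(x_2,y_2)\}\subset G\times G$ with $\langle x_1,y_1\rangle=\langle x_2,y_2\rangle=G$ and $\Sigma(x_1,y_1)\cap\Sigma(x_2,y_2)=\{1\}$. A group that has one is a *Beauville group*. A *Beauville $p$-group* is a nontrivial Beauville group of order $p^n$, with $p$ prime and $n\ge1$.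

Ben Fairbairn, in "Purely (Non-)Strongly Real Beauville Groups", arXiv:1909.03927 (2019), asks: do there exist Beauville $p$-groups whose automorphism groups have odd order? In other words: can a Beauville $p$-group have no automorphism of order $2$?

A natural first guess is *no*: the $p$-groups one can write down quickly all have an automorphism of order $2$. Let us test this. We need one observation to recognize Beauville structures.

**Fact 2.** Let $G$ be a $p$-group. If $\Sigma(x_1,y_1)\cap\Sigma(x_2,y_2)\neq\{1\}$, then this intersection contains an element of order $p$. The elements of order $p$ in $\Sigma(x_i,y_i)$ are the conjugates of the generators of the order-$p$ subgroups of $\langle x_i\rangle$, $\langle y_i\rangle$, $\langle x_iy_i\rangle$.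

Both sets are closed under taking powers, so if $t\ne1$ is in both, a suitable power of $t$ has order $p$ and is in both. The second sentence holds because a cyclic $p$-group has at most one subgroup of order $p$.

**Example 3 (homocyclic groups, $p\ge5$).** Let $q=p^e$ with $e\ge 1$, $G=(\mathbb Z/q)^2$, and
$$x_1=(1,0),\quad y_1=(0,1),\quad x_2=(1,2),\quad y_2=(1,4).$$
The determinants of the two pairs are $1$ and $2$, units mod $p$, so both pairs generate $G$. The six elements $x_1,y_1,x_1y_1,x_2,y_2,x_2y_2$ are
$$(1,0),\ (0,1),\ (1,1),\ (1,2),\ (1,4),\ (2,6),$$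
with slopes $0,\infty,1,2,4,3$ modulo $p$. These slopes are distinct because $p\ge5$. Each element has a coordinate that is a unit, so each has order $q$, and its subgroup of order $p$ is spanned by $\frac qp$ times the vector. So the six order-$p$ subgroups are six distinct lines in $\frac qpG\cong\mathbb F_p^2$. By Fact 2 this is a Beauville structure.

For $G=C_3\times C_3$ the same count goes wrong. A generating pair gives three distinct lines $\langle x\rangle,\langle y\rangle,\langle xy\rangle$, two pairs would need six, and $\mathbb F_3^2$ has only four. The prime $3$ will need separate work.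

*Abelian groups.* If $G$ is an abelian $p$-group with $p$ odd and $G\neq1$, then $g\mapsto g^{-1}$ is an automorphism of order $2$. The guess holds.

*The Heisenberg group.* Let $p\ge5$ and let $G$ be the group of upper unitriangular $3\times3$ matrices over $\mathbb F_p$. It has exponent $p$, since $(1+\nu)^p=1+p\nu+\binom p2\nu^2=1$ for $\nu$ strictly upper triangular. Lift the two pairs of Example 3 (with $q=p$) from $G/Z(G)\cong C_p^2$ to $G$. They generate $G$, because $Z(G)=\Phi(G)$. Each of the six elements has order $p$ in $G$ and in $C_p^2$, so a nontrivial element common to both sets $\Sigma$ would have a nontrivial image common to both sets in $C_p^2$, which is impossible. So $G$ is Beauville. Conjugation by the matrix $\mathrm{diag}(1,-1,1)$ is an automorphism of $G$ of order $2$. The guess holds again.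

*The prime 2.* Here the guess is right in full.

**Proposition 4.** No Beauville $2$-group has an automorphism group of odd order.

*Proof.* Let $G$ be a nontrivial $2$-group with $|\mathrm{Aut}(G)|$ odd. The group $\mathrm{Inn}(G)\cong G/Z(G)$ is a $2$-group of odd order, so it is trivial and $G$ is abelian. Inversion is an automorphism whose square is $1$, so it is trivial and $G$ is elementary abelian. If the rank were at least $2$, swapping two basis elements would be an automorphism of order $2$. So $|G|=2$. In $C_2$ every generating pair contains the nontrivial element, so $\Sigma(x_1,y_1)\cap\Sigma(x_2,y_2)=C_2$ always, and $C_2$ is not Beauville. $\square$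

For odd $p$, however, the guess is wrong, and for every odd $p$ at once.

**Theorem A.** For a prime $p$, there is a Beauville $p$-group $G$ with $|\mathrm{Aut}(G)|$ odd if and only if $p$ is odd. For every odd $p$ there are infinitely many Beauville $p$-groups $G$ such that $\mathrm{Aut}(G)$ is itself a $p$-group.

**Theorem B.** Let $p$ be an odd prime and let $Q$ be any finite $p$-group with minimal number of generators $2$. Then there are infinitely many Beauville $p$-groups $G$ having a characteristic subgroup $C\le\Phi(G)$ with $G/C\cong Q$. For each such $G$, $|\mathrm{Aut}(G)|$ divides $p^k|\mathrm{Aut}(Q)|$ for some $k$.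

So Theorem A, for odd $p$, reduces to Theorem B together with one two-generator group $Q$ for which $\mathrm{Aut}(Q)$ is a $p$-group.

## Automorphisms of order prime to $p$ live on $P/\Phi(P)$

Recall, for a finite $p$-group $P$: $\Phi(P)=P^p[P,P]$, the quotient $P/\Phi(P)$ is a vector space over $\mathbb F_p$ whose dimension is the minimal number $d$ of generators, and elements generate $P$ if and only if their images span $P/\Phi(P)$. From $\Phi(P)=P^p[P,P]$ we get $\Phi(P/C)=\Phi(P)C/C$ for $C\lhd P$, and a surjection $P\to P'$ carries $\Phi(P)$ onto $\Phi(P')$.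

**Theorem 5 (Burnside).** The automorphisms of a finite $p$-group $P$ that act trivially on $P/\Phi(P)$ form a $p$-group.

*Proof.* Let $W$ be this group of automorphisms and let $g_1,\dots,g_d$ generate $P$. Then $W$ acts on the set of $|\Phi(P)|^d$ tuples $(g_1c_1,\dots,g_dc_d)$ with $c_i\in\Phi(P)$. Each tuple generates $P$, so only the identity of $W$ fixes it. All orbits therefore have size $|W|$, and $|W|$ divides $|\Phi(P)|^d$. $\square$

Hence, to show that $\mathrm{Aut}(P)$ is a $p$-group, it is enough to show that every automorphism of order prime to $p$ acts trivially on $P/\Phi(P)$. A Beauville $p$-group is generated by two elements. If it is not cyclic, $P/\Phi(P)$ is a plane, so only a few scalars have to be controlled. Canonical maps, such as commutation and taking $p$-th powers, give equations between these scalars. The first plan is therefore: find a two-generator group with enough such equations, and look for a Beauville structure in it.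

## A group of order $p^6$ with three equations for two scalars

Let $p$ be odd and
$$Q_0=\langle a,b\mid a^{p^3}=1,\ b^{p^3}=a^{p^2},\ a^b=a^{1+p}\rangle .$$

**Step 1: the order of $Q_0$ is $p^6$.** The relations allow us to write every element as $b^ja^i$ with $0\le j<p^3$, $0\le i<p^3$, so $|Q_0|\le p^6$. For the other bound (this is Hölder's theorem on cyclic extensions) let $W=\langle a\rangle\rtimes\langle t\rangle$ with $a$ of order $p^3$, $t$ of infinite order and $a^t=a^{1+p}$. Since $(1+p)^{p^2}\equiv1\pmod{p^3}$, the element $t^{p^3}$ is central. Since $p^2(1+p)\equiv p^2\pmod{p^3}$, so is $a^{p^2}$. So $c=t^{p^3}a^{-p^2}$ is central. Its image in $W/\langle a\rangle\cong\mathbb Z$ is $p^3$, so $\langle c\rangle\cap\langle a\rangle=1$, and $W/\langle c\rangle$ has order $p^3\cdot p^3$ and satisfies the defining relations with $b=t\langle c\rangle$. So $|Q_0|=p^6$, $\langle a\rangle$ is normal of order $p^3$, and $Q_0/\langle a\rangle$ is cyclic of order $p^3$, generated by the image of $b$. Every element has the form $b^ja^i$ with $j\ge0$.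

**Step 2: the characteristic subgroups we shall use.** We have $[a,b]=a^{-1}a^b=a^p$; the subgroup $\langle a^p\rangle$ is normal with abelian quotient, so $Q_0'=\langle a^p\rangle\cong C_{p^2}$. Next, $[a^{pi},b^ja^k]=a^{pi((1+p)^j-1)}\in\langle a^{p^2}\rangle$ and $[a^p,b]=a^{p^2}$, so
$$Z:=\gamma_3(Q_0)=\langle a^{p^2}\rangle$$
has order $p$, and it is central. The group $Q_0/Q_0'$ has order $p^4$ and is generated by commuting elements with $\bar a^p=1$ and $\bar b^{p^3}=\bar a^{p^2}=1$. So $Q_0/Q_0'=\langle\bar a\rangle\times\langle\bar b\rangle\cong C_p\times C_{p^3}$. Consequently $\Phi(Q_0)=\langle a^p,b^p\rangle$, and $V:=Q_0/\Phi(Q_0)\cong\mathbb F_p^2$ has the images of $a,b$ as a basis.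

**Lemma 6.** Every automorphism $\theta$ of $Q_0$ of order prime to $p$ is trivial. Hence $\mathrm{Aut}(Q_0)$ is a $p$-group.

*Proof.* **Step 1: the scalars.** The subgroup of elements of order dividing $p$ in $Q_0/Q_0'$ is $\langle\bar a,\bar b^{p^2}\rangle$. Let $U=\langle a,b^{p^2}\rangle$ be its preimage, a characteristic subgroup. Its image $\ell$ in $V$ is the line spanned by $a$, because $b^{p^2}\in\Phi(Q_0)$. So $\theta$ preserves $\ell$; let it act on $\ell$ by $\alpha\in\mathbb F_p^*$ and on $V/\ell$ by $\beta\in\mathbb F_p^*$. As $Q_0'$ is cyclic, $\theta$ acts on it by $c\mapsto c^s$ for some $s$. Put $\lambda=s\bmod p$. Then $\theta$ acts by $\lambda$ on both $Q_0'/Z$ and $Z$.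

**Step 2: commutation gives $\lambda=\alpha\beta$.** The group $Q_0/Z$ has class $2$ and derived group $Q_0'/Z$ of order $p$. So commutation in $Q_0/Z$ is bilinear on $Q_0/Q_0'$ and kills $p$-th powers. It induces an alternating bilinear map $V\times V\to Q_0'/Z$, which is nonzero. Since $[\theta g,\theta h]=\theta[g,h]$, we get $\lambda=\det(\theta|_V)=\alpha\beta$.

**Step 3: $p$-th powers in $U$ give $\lambda=\alpha$.** The group $U$ is abelian, because $a^{b^{p^2}}=a^{(1+p)^{p^2}}=a$. So $u\mapsto u^p$ is a homomorphism on $U$:
$$a^ib^{p^2j}\longmapsto a^{pi}b^{p^3j}=a^{pi+p^2j}\in Q_0'.$$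
Composing with $Q_0'\to Q_0'/Z$ we get a surjection $U\to Q_0'/Z$ with kernel $\{a^ib^{p^2j}:p\mid i\}=U\cap\Phi(Q_0)$. It induces an isomorphism $\ell\cong U/(U\cap\Phi(Q_0))\to Q_0'/Z$ that commutes with $\theta$. So $\lambda=\alpha$.

**Step 4: $p^3$-th powers in $Q_0$ give $\lambda=\beta$.** Let $g=b^ja^i$ with $j\ge 0$ and $r=(1+p)^j$. Collecting the powers of $b$ on the left,
$$g^{p^3}=b^{jp^3}a^{i(1+r+\dots+r^{p^3-1})}.$$
If $r=1$ the sum is $p^3$. If $r\ne1$ it equals $(r^{p^3}-1)/(r-1)$, and as $p$ is odd and $r\equiv1\pmod p$, lifting the exponent says that the power of $p$ dividing it is exactly $p^3$. So $a$ drops out and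
$$g^{p^3}=b^{jp^3}=a^{jp^2}. \tag{1}$$
Now $g\mapsto j\bmod p^3$ is the homomorphism $Q_0\to Q_0/\langle a\rangle\cong\mathbb Z/p^3$. Hence $g\mapsto g^{p^3}$ is a homomorphism from $Q_0$ onto $Z$, with kernel $\{b^ja^i:p\mid j\}$, the preimage of $\ell$. It induces an isomorphism $V/\ell\to Z$ that commutes with $\theta$. So $\lambda=\beta$.

**Step 5: conclusion.** From $\alpha=\lambda=\alpha\beta$ we get $\beta=1$; then $\lambda=\beta=1$ and $\alpha=\lambda=1$. So $\theta$ is unipotent on $V$, and its order there is a power of $p$. Its order is also prime to $p$, so $\theta$ is trivial on $V$. By Theorem 5 it has $p$-power order, hence $\theta=1$. By Cauchy's theorem, no prime other than $p$ divides $|\mathrm{Aut}(Q_0)|$. $\square$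

The first plan stops exactly here, because **$Q_0$ is not a Beauville group**. Let $(x,y)$ generate $Q_0$. The images of $x,y,xy$ in $V$ are pairwise independent, so at most one of them lies in $\ell$. Let $g$ be one of the others. By (1), $g^{p^3}$ generates $Z$. So $Z\subseteq\Sigma(x,y)$ for every generating pair, and two such sets always meet nontrivially. The very power map that forces $\lambda=\beta$ destroys every Beauville structure.

## Lifting a Beauville structure, and what a subdirect product forgets

Since $Q_0$ itself will not do, we look for a Beauville group $G$ that has $Q_0$ as a quotient. The next lemma says that extra layers do no harm when they do not lengthen the three elements of one pair.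

**Lemma 7.** Let $G$ be a finite group, $M\lhd G$, and $G=\langle x_1,y_1\rangle=\langle x_2,y_2\rangle$, where the images of $(x_1,y_1),(x_2,y_2)$ form a Beauville structure of $G/M$. If each of $x_1,y_1,x_1y_1$ has the same order in $G$ as its image in $G/M$, then $\{(x_1,y_1),(x_2,y_2)\}$ is a Beauville structure of $G$.

*Proof.* Let $t\in\Sigma(x_1,y_1)\cap\Sigma(x_2,y_2)$. The image of $t$ lies in both sets $\Sigma$ of $G/M$, so it is trivial. Write $t=(w^i)^g$ with $w\in\{x_1,y_1,x_1y_1\}$. Then $w^i\in M$, so $o(wM)$ divides $i$. As $o(w)=o(wM)$, we get $w^i=1$ and $t=1$. $\square$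

Only one of the two pairs is restricted. To use the lemma we need Beauville groups whose first triple has large orders.

**Lemma 8.** Let $p$ be an odd prime, $e\ge1$, $q=p^e$. There is a Beauville $p$-group $H=H_{p,e}$ with $\mathrm{cl}(H)\le3$, minimal number of generators $2$, $|H|\ge q^2$, and a Beauville structure in which $x_1$, $y_1$ and $x_1y_1$ all have order divisible by $q$.

For $p\ge5$ this is Example 3: $H=(\mathbb Z/q)^2$, of class $1$, with all six orders equal to $q$. For $p=3$ the proof is a computation in a group of class $3$, which we carry out in full in a later section.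

Now the obvious second plan. Let $F$ be the free group on $x,y$. Let $S$ be the kernel of a surjection $F\to Q$, let $q$ be a power of $p$ with $\exp(Q)\mid q$, and let $R$ be the kernel of $F\to H_{p,e}$, $x\mapsto x_1$, $y\mapsto y_1$. The group $F/(R\cap S)$ embeds in $H\times Q$. The order of each of $x,y,xy$ in it is the lcm of a multiple of $q$ and a divisor of $q$, so it is the order in $H$, and Lemma 7 makes $F/(R\cap S)$ Beauville. (That any lifts of $x_2,y_2$ generate is checked below, in Step 4 of the proof of Theorem B.) This group has $Q$ as a quotient. But an automorphism need not preserve the kernel of the map to $Q$. With $Q=Q_0$ this really happens.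

**Example 9 (the plain subdirect product fails, $p\ge5$).** Let $F\to Q_0$ be given by $x\mapsto a$, $y\mapsto b$. By (1), $\exp(Q_0)=p^4$. Let $p^4\mid q$ and $H=(\mathbb Z/q)^2$, so $R=F'F^q$, where $F^q$ is the subgroup generated by all $q$-th powers. We claim that the automorphism $\tau$ of $F$ with $\tau(x)=x^{-1}$, $\tau(y)=y$ preserves $R\cap S$.

As $F^q\le S$, the modular law gives $R\cap S=(F'\cap S)F^q$, and $\tau$ preserves $F^q$. It remains to treat $F'\cap S$. This is the kernel of the map $\varphi:F'\to Q_0'\cong\mathbb Z/p^2$, normalized by $\varphi([x,y])=1$, which satisfies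
$$\varphi(w^x)=\varphi(w),\qquad \varphi(w^y)=(1+p)\varphi(w).$$
The map $\varphi\tau$ satisfies the same two rules, since $\tau(w^x)=\tau(w)^{x^{-1}}$ and $\tau(w^y)=\tau(w)^y$. Also $[x^{-1},y]=xy^{-1}x^{-1}y=([x,y]^{-1})^{x^{-1}}$, so $\varphi\tau([x,y])=-1$. As $F'$ is generated by the conjugates of $[x,y]$, we get $\varphi\tau=-\varphi$, and the kernel is preserved.

So $\tau$ induces an automorphism of the Beauville group $F/(R\cap S)$. It acts on the Frattini quotient as $\mathrm{diag}(-1,1)$, so it has order $2$. It does not preserve $S$, for otherwise it would induce an automorphism of $Q_0$ of order $2$, against Lemma 6. Inside the subdirect product the kernel of the map to $Q_0$ is not characteristic.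

## Recovering $Q$ as the group acting on a deep lower central term

We must make the kernel of $G\to Q$ recognizable inside $G$. A kernel is easy to recognize when it is a centralizer. So we want a characteristic section of $G$ on which $G$ acts with the action of $Q$, and faithfully as an action of $Q$. A term $\gamma_N(G)$ is characteristic, and if $N\ge4$ it does not see $H$ at all, because $\mathrm{cl}(H)\le3$. What is missing is a part of $\gamma_N(G)$ on which $Q$ acts faithfully. Replacing $Q=F/S$ by a larger quotient of $F$ supplies it: the free group acts by conjugation on the abelian group $S/[S,S]$, the action factors through $Q$, and $\gamma_N(F)$ has an image there. So $K=F/[S,S]S^{p^m}$ will take the place of $Q$ in the subdirect product.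

**Definition 10.** For $Q=F/S$ the *relation module* is $A=S/[S,S]$, written additively, with $Q$ acting on the right by conjugation: $\bar s\cdot g=\overline{f^{-1}sf}$, where $f\in F$ maps to $g$. This is well defined because $S$ acts trivially on $S/[S,S]$.

**Example 11.** Let $F\to C_p$ send $x$ to a generator and $y$ to $1$. Then $S$ is free on $x^p$ and the $p$ elements $x^iyx^{-i}$, $0\le i<p$. On $A\cong\mathbb Z^{p+1}$ conjugation by $x$ fixes the class of $x^p$ and permutes the classes of the $x^iyx^{-i}$ in one cycle. (For $i=0$ use $x^{-1}yx=x^{-p}(x^{p-1}yx^{-(p-1)})x^p$.) So $A\cong\mathbb Z\oplus\mathbb Z[C_p]$. Rationally, this shape is general, as we shall see.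

**Proof of Theorem B.** Let $F$ be free on $x,y$, let $Q=F/S$, and put
$$N=\max(3,\mathrm{cl}(Q))+1 .$$
Since $N>\mathrm{cl}(Q)$, we have $\gamma_N(F)\le S$. Let $A=S/[S,S]$, and let $B$ be the image of $\gamma_N(F)$ in $A$. It is a submodule, because $\gamma_N(F)$ is normal in $F$.

**Step 1: $Q$ acts faithfully on $B$.** This is the step that makes $\gamma_N$ large enough.

*The rational relation module.* Let $\Gamma$ be the Cayley graph of $Q$: the vertices are the elements $g\in Q$, and from each $g$ there is an edge to $g\bar x$ and one to $g\bar y$. It is the covering of the wedge of two circles that corresponds to $S\lhd F$. The closed paths at the vertex $1$ are the words with value $1$ in $Q$, so $\pi_1(\Gamma,1)=S$ and $H_1(\Gamma)=A$. Left multiplication by $Q$ acts freely on vertices and edges, so the cellular chain groups are $C_0=\mathbb Z[Q]$ and $C_1=\mathbb Z[Q]^2$. As $\Gamma$ is a connected graph, $H_0(\Gamma)=\mathbb Z$ and $H_1(\Gamma)=\ker(C_1\to C_0)$. This gives the exact sequence of $\mathbb Z[Q]$-modules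
$$0\to A\to\mathbb Z[Q]^2\to\mathbb Z[Q]\to\mathbb Z\to0, \tag{2}$$
the standard relation sequence; see K. S. Brown, *Cohomology of Groups*. The deck transformation $g$ sends the loop $s$ at $1$ to the loop at $g$ that reads the same word. If $f$ is a path from $1$ to $g$, the homology class of this loop is that of $fsf^{-1}$. So the left deck action is $g\cdot\bar s=\overline{fsf^{-1}}$, and the right action of Definition 10 is $\bar s\cdot g=g^{-1}\cdot\bar s$. Turning left modules into right modules by this rule keeps free modules free (apply $g\mapsto g^{-1}$ to $\mathbb Z[Q]$), so (2) is also an exact sequence of right modules. In particular $A$, a subgroup of $\mathbb Z[Q]^2$, is free abelian of finite rank.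

Tensor (2) with $\mathbb Q$. By Maschke's theorem $\mathbb Q[Q]$ is semisimple, so all the exact sequences split, and with $A_{\mathbb Q}=A\otimes\mathbb Q$,
$$A_{\mathbb Q}\oplus\mathbb Q[Q]\cong\mathbb Q[Q]^2\oplus\mathbb Q,\qquad\text{hence}\qquad A_{\mathbb Q}\cong\mathbb Q\oplus\mathbb Q[Q], \tag{3}$$
by comparing multiplicities of simple modules; here $\mathbb Q$ is the trivial module.

*Commutators become multiplication by the augmentation ideal.* Let $I$ be the augmentation ideal of $\mathbb Z[Q]$, spanned by the elements $g-1$. If $L\le S$ is normal in $F$, with image $\bar L$ in $A$, then $[L,F]$ is generated by the elements $[l,f]=l^{-1}l^f$, whose images are $\bar l(f-1)$. So the image of $[L,F]$ is $\bar LI$. Since $\gamma_N(F)\ge[S,F,\dots,F]$ with $N-1$ copies of $F$, we obtain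
$$B\supseteq A\,I^{N-1}. \tag{4}$$

*Rationally, powers of $I$ lose nothing.* Put $\epsilon=|Q|^{-1}\sum_{g\in Q}g$, a central idempotent of $\mathbb Q[Q]$. The element $1-\epsilon$ has augmentation $0$. Conversely, if $c\in\mathbb Q[Q]$ has augmentation $0$, then $c\epsilon=0$ and $c=c(1-\epsilon)$. So $I_{\mathbb Q}=\mathbb Q[Q](1-\epsilon)$, and as $1-\epsilon$ is a central idempotent, $I_{\mathbb Q}^{N-1}=\mathbb Q[Q](1-\epsilon)$. By (4) and (3), since $1-\epsilon$ kills the trivial module,
$$B\otimes\mathbb Q\supseteq A_{\mathbb Q}(1-\epsilon)\cong\mathbb Q[Q](1-\epsilon).$$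

*Faithfulness.* Suppose $g\in Q$ acts trivially on $B$. Then $g$ acts trivially on $\mathbb Q[Q](1-\epsilon)$. Every element of $Q$ acts trivially on $\mathbb Q[Q]\epsilon=\mathbb Q\epsilon$. So $g$ acts trivially on $\mathbb Q[Q]=\mathbb Q[Q](1-\epsilon)\oplus\mathbb Q[Q]\epsilon$, which is the regular module, and $g=1$.

**Step 2: a finite quotient that keeps the faithful action.** For each $1\ne g\in Q$ pick $b_g\in B$ with $b_g(g-1)\ne0$. As $A$ is free abelian of finite rank, $\bigcap_mp^mA=0$. As $Q$ is finite, there is an $m$ with $b_g(g-1)\notin p^mA$ for all $g\neq1$. For this $m$,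
$$Q\ \text{acts faithfully on}\ (B+p^mA)/p^mA. \tag{5}$$
Let $T=[S,S]S^{p^m}$, where $S^{p^m}$ is generated by the $p^m$-th powers of elements of $S$. It is characteristic in $S$, hence normal in $F$, and $S/T=A/p^mA$. So $K=F/T$ is a finite $p$-group. Its exponent divides $\exp(Q)p^m$: for $f\in F$ we have $f^{\exp(Q)}\in S$, and the $p^m$-th power of that lies in $T$.

**Step 3: the group $G$.** Choose any $e$ with $\exp(Q)p^m\mid q:=p^e$. Let $H=H_{p,e}$ be as in Lemma 8, with its Beauville structure $\{(x_1,y_1),(x_2,y_2)\}$, and let $R$ be the kernel of $F\to H$, $x\mapsto x_1$, $y\mapsto y_1$. Put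
$$D=R\cap T,\qquad G=F/D .$$
Then $G$ embeds in $F/R\times F/T\cong H\times K$, so it is a finite $p$-group. It maps onto $H$, so $|G|\ge q^2$; the number $m$ does not depend on $e$, so letting $e\to\infty$ gives infinitely many groups $G$. Since $D\le T\le S$, $G$ also maps onto $Q$. It is generated by two elements and has a quotient that needs two, so
$$|G:\Phi(G)|=p^2. \tag{6}$$

**Step 4: $G$ is a Beauville group.** We check the hypotheses of Lemma 7 for $M=R/D$, so that $G/M\cong H$. Let $w\in\{x,y,xy\}$. The order of $w$ in $G$ is the lcm of its orders in $H$ and in $K$. The order in $K$ divides $\exp(Q)p^m$, hence divides $q$, and $q$ divides the order in $H$ by Lemma 8. So $w$ has the same order in $G$ as in $H$. Lift $x_2,y_2$ arbitrarily to $G$. The map $G/\Phi(G)\to H/\Phi(H)$ is a surjection between groups of order $p^2$, hence an isomorphism. As $x_2,y_2$ span $H/\Phi(H)$, the lifts span $G/\Phi(G)$, so they generate $G$. Lemma 7 applies to the pair of images of $x,y$ and the lifted pair.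

**Step 5: the kernel of $G\to Q$ is a centralizer.** Let $C=C_G(\gamma_N(G))$, a characteristic subgroup. We have $\gamma_N(G)=\gamma_N(F)D/D$, so for $f\in F$:
$$fD\in C\iff[w,f]\in D=R\cap T\ \text{ for all }w\in\gamma_N(F).$$
The condition for $R$ holds automatically: $[w,f]\in\gamma_N(F)\le\gamma_4(F)\le R$, because $N\ge4$ and $\mathrm{cl}(H)\le3$. So $fD\in C$ if and only if $[w,f]=w^{-1}w^f\in T$ for all $w\in\gamma_N(F)$, that is, if and only if $f$ acts trivially on
$$\gamma_N(F)T/T=(B+p^mA)/p^mA.$$
The action of $F$ on this group factors through $Q=F/S$, and $Q$ acts faithfully by (5). So the condition is $f\in S$. Hence $C=S/D$ and $G/C\cong F/S=Q$.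

**Step 6: $C\le\Phi(G)$.** We have $\Phi(G)C/C=\Phi(G/C)$, so by (6)
$$|G:\Phi(G)C|=|Q:\Phi(Q)|=p^2=|G:\Phi(G)|,$$
and $C\le\Phi(G)$.

**Step 7: the order of $\mathrm{Aut}(G)$.** In this step we use only that $C\le\Phi(G)$ is characteristic with $G/C\cong Q$. As $C$ is characteristic, there is a homomorphism $\mathrm{Aut}(G)\to\mathrm{Aut}(G/C)\cong\mathrm{Aut}(Q)$. Its kernel acts trivially on $G/C$, hence on $G/\Phi(G)$, so by Theorem 5 it is a $p$-group, of order $p^k$ say. The image has order dividing $|\mathrm{Aut}(Q)|$. So $|\mathrm{Aut}(G)|$ divides $p^k|\mathrm{Aut}(Q)|$. $\blacksquare$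

For $p\ge5$ Theorem B is now fully proved. For $p=3$ it still rests on Lemma 8.

## Class $3$ for the prime $3$

Let us see why $H$ cannot be abelian when $p=3$. Suppose $H$ is an abelian Beauville $3$-group. If $H$ is cyclic, then $x$ or $y$ generates $H$ for each generating pair, and the subgroup of order $3$ is always shared. If $H\cong C_{3^i}\times C_{3^j}$ with $i>j\ge1$, then $g\mapsto g^{3^{i-1}}$ is a homomorphism onto a subgroup of order $3$. It factors through the plane $H/\Phi(H)$, where its kernel is a line, so at least two of $x,y,xy$ have a power generating this subgroup. It is shared again. If $i=j$, the elements $x,y,xy$ of a generating pair give three distinct lines in the subgroup $\cong\mathbb F_3^2$ of elements of order dividing $3$, and as for $C_3^2$ there are only four lines for two triples.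

In any two-generator $3$-group, $H/\Phi(H)$ has only four lines, so the two triples share at least two of them. We shall let them share the lines of $x$ and $y$, and separate the corresponding elements by the finer invariant of conjugacy. The third elements $xy$ and $xy^{-1}$ will have central $q$-th powers that span different lines. In a group of class $2$ with $x^q=y^q=[x,y]^q=1$ these powers are trivial: $(xy)^q$ is then a power of $[x,y]^{\binom q2}$, and $q\mid\binom q2$. In class $3$ the coefficients $\binom q3$ and $\sum_{k<q}k^2$ appear, and for $q=3^e$ they are not divisible by $q$.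

**Proof of Lemma 8 for $p=3$.** Let $q=3^e$ and $n=q/3$.

**Step 1: a base group $J$ of exponent $q$.** Let $J=\langle y,z,v\rangle\times\langle u\rangle$, where $\langle y,z,v\rangle$ is the Heisenberg group over $\mathbb Z/q$, of order $q^3$, with $y,z,v$ of order $q$ and $v=[z,y]$ central, and $u$ has order $q$. Every element of $J$ is uniquely $y^jz^ku^lv^m$ with exponents mod $q$. From $zy=yzv$ we get
$$z^ay^b=y^bz^av^{ab}\qquad(a,b\in\mathbb Z). \tag{7}$$
Hence $(y^bz^c)^q=y^{bq}z^{cq}v^{bc\binom q2}=1$, since $q$ is odd and so $q\mid\binom q2$. As $u,v$ are central of order $q$, $J$ has exponent $q$.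

**Step 2: an automorphism $\xi$ of $J$ with $\xi^q=1$.** Define
$$\xi(y)=yz^{-1},\quad\xi(z)=zu,\quad\xi(u)=u,\quad\xi(v)=v.$$
The group $J$ is defined by the relations that $y,z,u,v$ have $q$-th power $1$, that $u,v$ are central, and that $[z,y]=v$. The images satisfy these: $J$ has exponent $q$, $u,v$ are central, and
$$[zu,yz^{-1}]=[z,yz^{-1}]=[z,z^{-1}]\,[z,y]^{z^{-1}}=v.$$
So $\xi$ is an endomorphism. Its image contains $u$, $v$, $z=\xi(z)u^{-1}$ and $y=\xi(y)z$, so $\xi$ is onto and $\xi\in\mathrm{Aut}(J)$. By induction on $k\ge0$,
$$\xi^k(z)=zu^k,\qquad\xi^k(y)=yz^{-k}u^{-\binom k2}; \tag{8}$$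
for the second, $\xi(yz^{-k}u^{-\binom k2})=yz^{-1}\cdot z^{-k}u^{-k}\cdot u^{-\binom k2}=yz^{-(k+1)}u^{-\binom{k+1}2}$. As $q\mid\binom q2$, we get $\xi^q=1$.

**Step 3: the group $H$ and its lower central series.** Let $H=J\rtimes\langle x\rangle$ with $o(x)=q$ and $b^x=\xi(b)$ for $b\in J$. Then $|H|=q^5\geq q^2$, and every element is uniquely $x^iy^jz^ku^lv^m$ with exponents mod $q$. We have
$$[x,y]=z,\qquad[z,x]=u,\qquad[z,y]=v,$$
the first because $[y,x]=y^{-1}\xi(y)=z^{-1}$, and $u,v$ are central in $H$. So $H=\langle x,y\rangle$. The subgroup $\langle z,u,v\rangle$ is normal with abelian quotient and lies in $\gamma_2(H)$, so $\gamma_2(H)=\langle z,u,v\rangle$, and by counting $H/\gamma_2(H)=\langle\bar x\rangle\times\langle\bar y\rangle\cong C_q^2$. In particular the minimal number of generators is $2$. In $H/\langle u,v\rangle$ the image of $z$ is central, and $u,v\in\gamma_3(H)$, so $\gamma_3(H)=\langle u,v\rangle$ and $\gamma_4(H)=1$.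

**Step 4: the $q$-th power of $xy$.** Collecting $x$ on the left, starting from $xyxy=x^2y^xy$, we get $(xy)^q=x^q\,y^{x^{q-1}}\cdots y^x\,y$, and $x^q=1$. By (8), $(xy)^q$ is the product, for $k=q-1,\dots,0$ in this order, of the factors $yz^{-k}u^{-\binom k2}$. Move each $z^{-k}$ to the right, past the $k$ factors $y$ that stand there. By (7) this costs $v^{-k\cdot k}$. Hence
$$(xy)^q=y^qz^{-\binom q2}u^{-\binom q3}v^{-\sum_{k<q}k^2}.$$
Here $y^q=1$ and $z^{\binom q2}=1$. As $q=3n$,
$$\binom q3=n\cdot\tfrac{(q-1)(q-2)}2,\qquad\sum_{k<q}k^2=\tfrac{(q-1)q(2q-1)}6=n\cdot\tfrac{(q-1)(2q-1)}2,$$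
and modulo $3$ the two cofactors are $\frac{(q-1)(q-2)}2\equiv1$ and $\frac{(q-1)(2q-1)}2\equiv2$. Since $u^{3n}=v^{3n}=1$,
$$(xy)^q=u^{-n}v^{-2n}=u^{-n}v^n. \tag{9}$$

**Step 5: the $q$-th power of $xy^{-1}$.** In the same way $(xy^{-1})^q$ is the product, for $k=q-1,\dots,0$, of the factors $(y^{-1})^{x^k}=u^{\binom k2}z^ky^{-1}$. Now $z^k$ must pass its own $y^{-1}$ and the $k$ later ones, and $z^ky^{-(k+1)}=y^{-(k+1)}z^kv^{-k(k+1)}$ by (7). So
$$(xy^{-1})^q=y^{-q}z^{\binom q2}u^{\binom q3}v^{-\sum_{k<q}k(k+1)}.$$
Here $\sum_{k<q}k(k+1)=\frac{(q-1)q(q+1)}3=n(q^2-1)$ and $q^2-1\equiv-1\pmod3$, so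
$$(xy^{-1})^q=u^nv^n. \tag{10}$$

**Step 6: the two pairs and their elements of order 3.** Let $(x_1,y_1)=(x,y)$ and $(x_2,y_2)=(xv,y^{-1}u)$. Both pairs generate $H$, since they generate it modulo $\gamma_2(H)\le\Phi(H)$. We have $x_2y_2=xy^{-1}uv$, so $(x_2y_2)^q=(xy^{-1})^q=u^nv^n$ by (10). The elements $x$, $y$, $xv$, $y^{-1}u$ have order $q$: their $q$-th powers are $1$, and their images in $H/\gamma_2(H)$ have order $q$. By (9) and (10) the $q$-th powers of $xy$ and $x_2y_2$ have order $3$, so these two elements have order $3q$. In particular $x_1,y_1,x_1y_1$ have orders $q,q,3q$, all divisible by $q$. By Fact 2, it remains to show that no conjugate of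
$$x^{\pm n},\quad y^{\pm n},\quad(u^{-1}v)^{\pm n}$$
equals a conjugate of
$$(xv)^{\pm n}=x^{\pm n}v^{\pm n},\quad(y^{-1}u)^{\pm n},\quad(uv)^{\pm n}.$$
In $H/\gamma_2(H)\cong C_q^2$ the first list maps to $\bar x^{\pm n},\bar y^{\pm n},1$ and the second to $\bar x^{\pm n},\bar y^{\mp n},1$. Here $\bar x^n,\bar x^{-n},\bar y^n,\bar y^{-n},1$ are distinct, as $\bar x^n$ and $\bar y^n$ are independent of order $3$. So, after taking inverses where necessary, only three comparisons remain.

**Step 7: $x^n$ and $x^nv^n$ are not conjugate.** We work in $H/\langle u\rangle$, where $v$ still has order $q$. There $\langle x,z,v\rangle$ is abelian, since $[z,x]=u$ has become trivial. It is normal, and every element of $H/\langle u\rangle$ has the form $ay^j$ with $a\in\langle x,z,v\rangle$ and $j\ge0$. From $x^y=xz$ and $z^y=zv$, induction gives $x^{y^j}=xz^jv^{\binom j2}$, so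
$$(x^n)^{ay^j}=(x^n)^{y^j}=x^nz^{nj}v^{n\binom j2}.$$
If this equals $x^nv^n$, then $q\mid nj$, so $3\mid j$, so $3\mid\binom j2$ and $v^{n\binom j2}=1$. Then $v^n=1$ in $H/\langle u\rangle$, a contradiction.

**Step 8: $y^n$ and $(y^{-1}u)^{-n}=y^nu^{-n}$ are not conjugate.** We work in $H/\langle v\rangle$, where $u$ still has order $q$. There $J/\langle v\rangle$ is abelian, and every element has the form $bx^i$ with $b\in J/\langle v\rangle$ and $i\ge0$. By (8) the conjugates of $y^n$ are
$$(\xi^i(y))^n=y^nz^{-in}u^{-n\binom i2}.$$
If one of them equals $y^nu^{-n}$, then $3\mid i$, so $3\mid\binom i2$, and $u^n=1$ in $H/\langle v\rangle$, a contradiction.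

**Step 9: $(u^{-1}v)^{\pm n}$ and $(uv)^{\pm n}$.** These elements are central, so conjugacy is equality. In $\langle u^n\rangle\times\langle v^n\rangle\cong C_3^2$ the sets $\{(u^{-1}v)^{\pm n}\}$ and $\{(uv)^{\pm n}\}$ are disjoint.

So $H$ is a Beauville group with the required properties. $\square$

**Remark 12.** The group $H=H_{3,e}$ alone does not refute the guess: it has an automorphism of order $2$. Consider the group generated by $x,y$ subject to $\gamma_4=1$, $x^q=y^q=1$ and $\gamma_2^q=1$ (every element of $\gamma_2$ has $q$-th power $1$). In it $\gamma_2$ is abelian, since $[\gamma_2,\gamma_2]\le\gamma_4$, and $\gamma_2$ is generated by $z=[x,y]$, $[z,x]$, $[z,y]$. So its order is at most $q^2\cdot q^3$. As $H$ satisfies these relations and has order $q^5$, it is this group. The pair $(x^{-1},y)$ generates $H$ and satisfies the same relations, so $x\mapsto x^{-1}$, $y\mapsto y$ extends to an automorphism. It has order $2$, since $\bar x\ne\bar x^{-1}$.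

## Every odd prime: proof of Theorem A

*Let $p$ be odd.* The group $Q_0$ of order $p^6$ has minimal number of generators $2$, so Theorem B applies to $Q=Q_0$. It gives infinitely many Beauville $p$-groups $G$ for which $|\mathrm{Aut}(G)|$ divides $p^k|\mathrm{Aut}(Q_0)|$. By Lemma 6 this number is a power of $p$. So $\mathrm{Aut}(G)$ is a $p$-group, and in particular it has odd order.

*Let $p=2$.* By Proposition 4, no Beauville $2$-group has an automorphism group of odd order. $\blacksquare$
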